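# Subset sums in $\mathbb F_p^2$ when no line through the origin is overfull

## A lower bound of $(k+2)p$ subset sums

**Theorem 1.** Let $p$ be a prime. Let $A$ be a multiset of nonzero vectors in $\mathbb F_p^2$ such that every subgroup of order $p$ contains fewer than $p$ points of $A$, counted with multiplicity. If $|A|=p+k$ with $0\le k\le p-3$, then the number of distinct subset sums of $A$ satisfies
$$\#\Sigma A\ \ge\ (k+2)p .$$

Let us unpack this. A multiset is a set whose elements may be repeated; $|A|$ counts elements with multiplicity, and $\#S$ is the number of distinct elements of $S$. If $x$ has multiplicity $m_x$ in $A$, then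
$$\Sigma A=\Big\{\sum_{x}\delta_x x:\ 0\le\delta_x\le m_x\Big\},$$
and the empty sum $\mathbf 0$ is included. A **line** will always mean a subgroup of order $p$, that is, a one-dimensional subspace.

**Definition (valid).** A multiset $A$ in $\mathbb F_p^2$ is *valid* if $\mathbf 0\notin A$ and every line contains at most $p-1$ points of $A$, counted with multiplicity.

For example, let $p=5$ and let $A$ consist of three copies of $(1,0)$ and two copies of $(0,1)$. This is valid, $|A|=5$, and $\Sigma A=\{0,1,2,3\}\times\{0,1,2\}$ has $12$ points; the theorem with $k=0$ promises $10$. If instead we take five copies of $(1,0)$ and one copy of $(0,1)$, then $A$ is not valid, $|A|=6$, and $\Sigma A=\mathbb F_5\times\{0,1\}$ has only $10$ points, although the formula with $k=1$ would ask for $15$. So the hypothesis on lines matters: four copies of $(1,0)$ already produce the whole line, and the fifth is wasted.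

The problem comes from Greg Martin, Alexis Peilloux and Erick B. Wong, "Lower bounds for sumsets of multisets in $\mathbb Z_p^2$", arXiv:1107.4392 (2011), where Theorem 1 is a conjecture. The results listed as known with it are $\#\Sigma A\ge 2p$ for $|A|=p$, and $\#\Sigma A\ge 3p$ for $|A|=p+1$ when $p\ge5$.

We shall deduce Theorem 1 from a statement about sums of sets, one set in each line.

**Theorem 2.** Let $L_1,\dots,L_m$ be distinct lines and let $B_i\subset L_i$ with $|B_i|=a_i+1$, $1\le a_i\le p-1$. Suppose $n:=\sum a_i=p+k$ with $0\le k\le p-2$, and let $X=B_1+\dots+B_m$.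

* (i) If some $a_s=p-1$, then $|X|\ge(k+2)p$.
* (ii) If $k\le p-3$ and all $a_s\le p-2$, then $|X|\ge (k+2)p+\max(1,\,p-k-3)$.
* (iii) If $k=p-2$, then $|X|\ge p^2-1$.

The third result describes what happens at the edges.

**Theorem 3.**

* (a) For $0\le k\le p-3$ and $A$ valid with $|A|=p+k$: $\#\Sigma A=(k+2)p$ if and only if there are a line $L$ with $|A\cap L|=p-1$ and $d\notin L$ with $A\setminus L\subset(d+L)\cup(-d+L)$.
* (b) Let $0\le k\le p-3$ and let $A$ be valid with $|A|=p+k$. If no line contains $p-1$ points of $A$, then $\#\Sigma A\ge\max\{(k+3)(p-1),\,(k+2)p+1\}$. For $k\le p-4$ this bound is attained.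
* (c) If $A$ is valid and $|A|=2p-2$, then $\#\Sigma A\ge p^2-1$. For every $p\ge3$ equality occurs, so the bound $(k+2)p$ fails at $k=p-2$.
* (d) If $A$ is valid and $|A|\ge2p-1$, then $\Sigma A=\mathbb F_p^2$.

**From sets to multisets.** We use the Cauchy–Davenport theorem: for nonempty $S,S'\subset\mathbb F_p$ one has $|S+S'|\ge\min(p,|S|+|S'|-1)$, and by iteration $|S_1+\dots+S_r|\ge\min\big(p,1+\sum(|S_i|-1)\big)$. Let $A$ be valid, let $L_1,\dots,L_m$ be the lines that meet $A$, and let $a_i=|A\cap L_i|$. Then $1\le a_i\le p-1$ and $\sum a_i=|A|$. The set $\Sigma(A\cap L_i)$ is the sum of the $a_i$ two-element sets $\{\mathbf 0,x\}$, where $x$ runs over $A\cap L_i$ with multiplicity, so it has at least $\min(p,a_i+1)=a_i+1$ elements. Choose $B_i\subset\Sigma(A\cap L_i)$ with $|B_i|=a_i+1$. Then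
$$\Sigma A\ \supseteq\ B_1+\dots+B_m. \tag{1}$$
If $k\le p-3$, then either some $a_s=p-1$ or all $a_s\le p-2$, so parts (i) and (ii) of Theorem 2 imply Theorem 1. It remains to prove Theorem 2, and then Theorem 3.

## Two lines, and the prime 3

**Two lines.** If $m=2$, then $\mathbb F_p^2=L_1\oplus L_2$ and $|X|=(a_1+1)(a_2+1)$ exactly, with $a_1+a_2=p+k$ and both $a_i\le p-1$. The product is smallest when the two factors are as far apart as possible. This is $a_1=p-1$, $a_2=k+1$, which gives $p(k+2)$. So the bound of Theorem 1 is attained, by $p-1$ copies of $(1,0)$ and $k+1$ copies of $(0,1)$. If we forbid $a_i=p-1$, the smallest product is at $p-2$, $k+2$, and equals $(p-1)(k+3)=(k+2)p+(p-k-3)$. This explains the expression in Theorem 2(ii).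

**The case $p=3$, $k=0$.** Here $|A|=3$ and each line carries at most two points. If a line $L$ carries two points, then they generate all of $L$ as subset sums, the third point adds one more coset, and $\#\Sigma A=6=(k+2)p$. Otherwise $A=\{x,y,z\}$ with points on three different lines. Replacing $x$ by $-x$ replaces $\{\mathbf 0,x\}$ by its translate $\{\mathbf 0,x\}-x$, so it only translates $\Sigma A$. Write $z=ax+by$ with $a,b\in\{1,-1\}$. After replacing $x,y$ by $ax,by$ we may assume $z=x+y$. In the basis $x,y$,
$$\Sigma A=\{0,1\}^2\ \cup\ \big((1,1)+\{0,1\}^2\big),$$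
and the two squares share only $(1,1)$. So $\#\Sigma A=7$, which is exactly the value $6+\max(1,0)$ of Theorem 2(ii).

**One step past the range.** Let $p=3$ and $A=\{(0,1),(1,1),(1,-1),(1,0)\}$, one point on each of the four lines; $|A|=4$, so $k=1=p-2$. A subset sum with first coordinate $0$ uses none or all three of the vectors with first coordinate $1$. These three add up to $\mathbf 0$, so the sum is $(0,0)$ or $(0,1)$. Hence $(0,2)\notin\Sigma A$, and $9=(k+2)p$ is not reached. Keep this example in mind: it will reappear as the vanishing of one polynomial in a quotient ring.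

## Projecting along one line, and where Cauchy–Davenport runs out

A natural first attempt is to fix a line $L_s$, write $a=a_s$, and project along it. Let $\pi:\mathbb F_p^2\to\mathbb F_p^2/L_s\cong\mathbb F_p$. The lines $L_i$ with $i\ne s$ map isomorphically, so by Cauchy–Davenport the set $Y=\sum_{i\ne s}B_i$ has $|\pi(Y)|\ge\min(p,\,p+k-a+1)$. Over each point $\pi(y)$, the set $X$ contains the translate $y+B_s$, with $a+1$ points. Therefore
$$|X|\ \ge\ (a+1)\min(p,\ p+k+1-a). \tag{2}$$
If $a\ge k+1$, the minimum is $p+k+1-a$, and expanding both sides verifies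
$$(a+1)(p+k+1-a)-(k+2)p=(p-1-a)(a-k-1)\ \ge 0 .$$
So *whenever some line has $a_s\ge k+1$, the bound $(k+2)p$ follows from Cauchy–Davenport alone*. For $k=0$ this covers everything, since every $a_s\ge1$.

If every $a_s\le k$, the projection already covers all of $\mathbb F_p$, the minimum in (2) is $p$, and we get only $(a+1)p\le(k+1)p$. For $p=5$, $k=1$ and one point on each of the six lines, (2) gives $10$ where we want $15$. The method sees only one line at a time: once the projection is surjective, it cannot detect how the other lines thicken the fibres. We need a count that treats all lines at once.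

## Functions on $X$, filtered by degree

The count is this: $|X|$ is the dimension of the space of all functions on $X$. We filter these functions by degree and bound each graded piece from below by producing linear functionals on it, using Alon's Combinatorial Nullstellensatz.

**Combinatorial Nullstellensatz.** Let $f\in\mathbb F[t_1,\dots,t_m]$ have degree $\sum d_s$, with nonzero coefficient at $\prod t_s^{d_s}$. If $T_s\subset\mathbb F$ and $|T_s|>d_s$ for all $s$, then $f$ is nonzero at some point of $\prod T_s$.

**Notation.** Let $\Lambda=\mathbb F_p[U,V]$, let $\Lambda_d$ be its forms of degree $d$ (with $\Lambda_d=0$ for $d<0$), let $I=(U^p,V^p)$ and $R=\Lambda/I$. Since $(\alpha U+\beta V)^p=\alpha U^p+\beta V^p$ for $\alpha,\beta\in\mathbb F_p$, the ideal $I$ is stable under $GL_2(\mathbb F_p)$. Write $L_s=\mathbb F_p(\alpha_s,\beta_s)$ and $\ell_s=\alpha_sU+\beta_sV$; distinct lines give non-proportional forms. Write $B_s=\{t(\alpha_s,\beta_s):t\in T_s\}$ with $|T_s|=a_s+1$. Finally put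
$$W_d=\operatorname{span}\Big\{\prod_s\ell_s^{d_s}:\ 0\le d_s\le a_s,\ \sum_s d_s=d\Big\}\subset\Lambda_d .$$

**Lemma 4.** Under the hypotheses of Theorem 2, $\displaystyle |X|\ \ge\ \sum_{d=0}^{p+k}\dim\big(\text{image of }W_d\text{ in }R_d\big).$

*Proof.* **Step 1 (write $|X|$ as a sum over degrees).** Let $\mathcal P_d$ be the span of the monomials $x^iy^j$ with $0\le i,j\le p-1$, $i+j\le d$, and let $M_d$ be the span of those with $i+j=d$. Let $E_d\subset\mathbb F_p^X$ be the space of restrictions to $X$ of elements of $\mathcal P_d$, with $E_{-1}=0$. Every function on $\mathbb F_p^2$ is given by an element of $\mathcal P_{2p-2}$, so $E_{2p-2}=\mathbb F_p^X$ and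
$$|X|=\sum_{d=0}^{2p-2}\big(\dim E_d-\dim E_{d-1}\big).$$

**Step 2 (express each summand by leading forms).** Let $I_d(X)=\{f\in\mathcal P_d:f|_X=0\}$ and let $\mathrm{top}:\mathcal P_d\to M_d$ take the degree-$d$ part; its kernel is $\mathcal P_{d-1}$. An $f\in\mathcal P_d$ goes to zero in $E_d/E_{d-1}$ exactly when $f-g$ vanishes on $X$ for some $g\in\mathcal P_{d-1}$. So the kernel of the surjection $\mathcal P_d\to E_d/E_{d-1}$ is $\mathcal P_{d-1}+I_d(X)$, and
$$\dim E_d-\dim E_{d-1}=\dim M_d-\dim\mathrm{top}(I_d(X)).$$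

**Step 3 (find functionals that kill $\mathrm{top}(I_d(X))$).** Take $(d_s)$ with $0\le d_s\le a_s$ and $\sum d_s=d$. For $f\in M_d$ let $\lambda(f)$ be the coefficient of $\prod t_s^{d_s}$ in $f\big(\sum\alpha_st_s,\sum\beta_st_s\big)$. Let $f\in I_d(X)$ and suppose $\lambda(\mathrm{top}f)\ne0$. The lower-degree parts of $f$ contribute only terms of degree below $d$, so $f(\sum\alpha_st_s,\sum\beta_st_s)$ has degree $d=\sum d_s$ and a nonzero coefficient at $\prod t_s^{d_s}$. As $|T_s|=a_s+1>d_s$, the Combinatorial Nullstellensatz gives a point of $\prod T_s$ where it is nonzero. But then $(\sum\alpha_st_s,\sum\beta_st_s)\in X$, which contradicts $f|_X=0$. Hence all these $\lambda$ vanish on $\mathrm{top}(I_d(X))$, and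
$$\dim E_d-\dim E_{d-1}\ \ge\ \dim\operatorname{span}\{\lambda\}\subset M_d^*.$$

**Step 4 (identify the functionals with products of linear forms).** For $i,j\le p-1$ with $i+j=d$, expand $(\sum\alpha_st_s)^i(\sum\beta_st_s)^j$ by the multinomial theorem, and compare with the expansion of $\prod_s(\alpha_sU+\beta_sV)^{d_s}$ by the binomial theorem, where $\binom{d_s}{e_s}=d_s!/(e_s!\,f_s!)$ for $e_s+f_s=d_s$:
$$\lambda(x^iy^j)=\sum_{\substack{e_s+f_s=d_s\\ \sum e_s=i}}\frac{i!}{\prod e_s!}\,\frac{j!}{\prod f_s!}\prod_s\alpha_s^{e_s}\beta_s^{f_s}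
=\frac{i!\,j!}{\prod d_s!}\,[U^iV^j]\prod_s\ell_s^{d_s}.$$
All factorials are of integers below $p$, hence invertible. The monomials $U^iV^j$ with $i,j\le p-1$, $i+j=d$, form a basis of $R_d$. So the coordinate vector of $\lambda$ is that of the class of $\prod\ell_s^{d_s}$ in $R_d$, up to the factor $1/\prod d_s!$, which rescales $\lambda$, and the factors $i!\,j!$, which rescale the coordinates in the same way for all $\lambda$. Neither changes the dimension of the span. Thus $\dim\operatorname{span}\{\lambda\}$ is the dimension of the image of $W_d$ in $R_d$. Since $p+k\le2p-2$, we may drop the terms with $d>p+k$, which are nonnegative. $\square$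

**The two examples with $p=3$.** For $A=\{(1,0),(0,1),(1,1)\}$ the forms are $U,V,U+V$ with all $a_s=1$. The images of $W_0,W_1,W_2$ have dimensions $1,2,3$; the last because $UV$, $U(U+V)$, $V(U+V)$ are independent. In degree $3$, $UV(U+V)=U^2V+UV^2$ is nonzero in $R_3$. The total is $7$, the exact answer. For the four lines, the forms are $V,U+V,U-V,U$. Degrees $0,1,2$ give $1+2+3$. In degree $3$ the products of three of the forms span $\Lambda_3$ (Lemma 5 below), whose image is $R_3$, with basis $U^2V,UV^2$: dimension $2$. In degree $4$ the only product is $UV(U^2-V^2)=U^3V-UV^3\in I$, which gives $0$. The total is $8=p^2-1$. The missing point of $\Sigma A$ is the vanishing of this product in $R$.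

## The spaces $W_d$ are multiples of a single form

The next lemma computes $W_d$ exactly. If $d$ is close to $n$, then every admissible exponent $d_s$ is forced to be close to $a_s$, so the products have a common factor. The lemma says that there is no other constraint.

**Lemma 5.** For $0\le d\le n$ put $j=n-d$, $H_j=\prod_s\ell_s^{(a_s-j)_+}$ and $h_j=\deg H_j$. Then $h_j\le d$ and $W_d=H_j\Lambda_{d-h_j}$.

For example, with $a=(3,1)$ and $d=2$ we have $j=2$; the products are $\ell_1^2$ and $\ell_1\ell_2$, so $W_2=\ell_1\Lambda_1$, and $H_2=\ell_1$.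

*Proof.* We use induction on $n$, and for the induction we allow $a_s\ge0$. Write $W_d(a)$, $H_j(a)$ for the dependence on $a=(a_s)$, and $e_s$ for the $s$-th unit vector. If $d=0$, then $j=n\ge a_s$ for all $s$, so $H_j=1$ and $W_0=\Lambda_0$. Let $d\ge1$.

*Some $a_s\ge j+1$.* Every admissible $(d_i)$ has $d_s\ge d-(n-a_s)=a_s-j\ge1$, so one factor $\ell_s$ comes out: $W_d(a)=\ell_sW_{d-1}(a-e_s)$. The data $a-e_s$, $d-1$ have total $n-1$ and the same $j$, and $H_j(a)=\ell_sH_j(a-e_s)$. The induction hypothesis gives both claims.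

*All $a_s\le j$.* Then $H_j=1$ and we must show $W_d=\Lambda_d$. As $\sum a_s=d+j>j$, at least two of the $a_s$ are positive, say $a_1,a_2$. The data $a-e_1$, $d-1$ and $a-e_2$, $d-1$ have the same $j$ and all entries at most $j$. By induction $W_{d-1}(a-e_1)=W_{d-1}(a-e_2)=\Lambda_{d-1}$. So $W_d\supseteq\ell_1\Lambda_{d-1}+\ell_2\Lambda_{d-1}=\Lambda_d$, because $\ell_1,\ell_2$ are a basis of $\Lambda_1$ and $d\ge1$. $\square$

Now return to $n=p+k$ and put these dimensions into Lemma 4. Let $T(x)=x(x+1)/2$.

**Degrees $d\le p-1$.** Here $R_d=\Lambda_d$, so nothing is lost. With $d=p-1-i$ we have $j=k+1+i$ and $\dim W_d=d-h_j+1=p-i-\sum_s(a_s-k-1-i)_+$. Put $c_s=(a_s-k-1)_+$; then $(a_s-k-1-i)_+=(c_s-i)_+$, and summing over $0\le i\le p-1$ gives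
$$T(p)-\sum_sT(c_s). \tag{3}$$

**Degrees $d=p+e$ with $0\le e\le k$.** Now $j=k-e$. Let $D_j$ be the dimension of the image of $W_{p+e}$ in $R_{p+e}$. Every element of $I_{p+e}$ is $U^pP+V^pQ$ with $P,Q\in\Lambda_e$, and uniquely so: if $U^pP=-V^pQ$, then $V^p\mid P$, and $\deg P=e<p$ forces $P=0$. By Lemma 5 the kernel of $W_{p+e}\to R_{p+e}$ consists of the elements of $I_{p+e}$ divisible by $H_j$. So
$$D_j=p+e+1-h_j-\kappa_j,\qquad \kappa_j=\dim\{(P,Q)\in\Lambda_e^2:\ H_j\mid U^pP+V^pQ\}. \tag{4}$$

**The target.** The numbers from $p-k-1$ to $p$ sum to $(k+2)p-T(k+1)$, so $T(p)=(k+2)p-T(k+1)+T(p-k-2)$. Since also $\sum_{j=0}^k(j+1)=T(k+1)$, Lemma 4 becomes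
$$|X|\ \ge\ (k+2)p+\Big[T(p-k-2)-\sum_sT(c_s)\Big]+\sum_{j=0}^k\big(D_j-(j+1)\big). \tag{5}$$
So we want $D_j\ge j+1$. In the extremal two-line example, with forms $U^{p-1}$ and $V^{k+1}$, the space $W_{p+k-j}$ is spanned by the $j+1$ monomials $U^{p-1-x}V^{k+1-y}$ with $x+y=j$, which are independent in $R$. There $D_j=j+1$ exactly, and the bracket in (5) is $0$. On the other hand, the four-line example with $p=3$ had $D_0=0$, so $D_0\ge1$ can fail.

The high degrees cannot be ignored. For $p=7$, $k=4$ and all $a_s\le4$, the degrees up to $6$ contribute only $T(7)=28$, while the target is $42$.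

## A free module of rank two

To control $\kappa_j$, we describe all pairs $(P,Q)$ with $H\mid U^pP+V^pQ$, in all degrees at once. Recall Hilbert's syzygy theorem in the form we need: over a polynomial ring in two variables, every finitely generated graded module has graded projective dimension at most $2$. So the kernel of a graded map between finitely generated graded free modules, being a second syzygy module of its cokernel, is graded free.

**Lemma 6.** For a nonzero form $H$ of degree $h$, the module $N_H=\{(P,Q)\in\Lambda^2:H\mid U^pP+V^pQ\}$ is graded free of rank $2$, with generators of degrees $\mu\le\nu$ and $\mu+\nu=h$.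

Here $(P,Q)$ has degree $t$ if $P,Q\in\Lambda_t$.

*Proof.* Consider
$$\varphi:\Lambda(-p)^2\oplus\Lambda(-h)\to\Lambda,\qquad (P,Q,Z)\mapsto U^pP+V^pQ-HZ.$$
Since $H\ne0$, the entry $Z$ is determined by $(P,Q)$, so $N_H\cong\ker\varphi$, with degree $t$ in $N_H$ corresponding to degree $t+p$ in $\ker\varphi$. By the syzygy theorem $\ker\varphi$ is graded free. Over the fraction field of $\Lambda$, $\varphi$ is a nonzero map from a $3$-dimensional space to a $1$-dimensional one, so the rank is $2$. To find $\mu+\nu$ we count dimensions in large degree. The ideal $I$ contains all forms of degree at least $2p-1$, so $\varphi$ is onto in large degrees, and for large $t$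
$$\dim(N_H)_t=2(t+1)+(t+p-h+1)-(t+p+1)=2t+2-h .$$
With generators of degrees $\mu,\nu$ this dimension is $(t-\mu+1)+(t-\nu+1)$. Hence $\mu+\nu=h$. $\square$

*Example.* Let $p=3$ and $H=UV(U^2-V^2)$, so $h=4$. The pair $(V,-U)$ lies in $N_H$, since $U^3V-V^3U=H$. There is no nonzero pair of constants in $N_H$, since $\alpha U^3+\beta V^3=(\alpha U+\beta V)^3$ is not divisible by $H$. So $\mu=1$ and $\nu=3$.

Apply Lemma 6 to $H_j$, and let $e=k-j$. Then $\kappa_j=(e-\mu+1)_++(e-\nu+1)_+$, and (4) gives three cases:

* **(a)** $e<\mu$: $\ D_j=p+k-j+1-h_j$.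
* **(b)** $\mu\le e<\nu$: $\ D_j=p-h_j+\mu$.
* **(c)** $\nu\le e$: $\ \kappa_j=2e+2-h_j$, so $D_j=p-1-e=p-1-k+j$.

In case (a) no relation has appeared yet, and in case (c) the image of $W_{p+e}$ is all of $R_{p+e}$, which has dimension $p-1-e$. Both are easy to use. In case (b) exactly one generator has appeared, and we must bound the degree of $H_j$ in terms of $\mu$.

## Case (b): how divisible can $U^pP+V^pQ$ be?

Assume $0\le k\le p-2$, $0\le j\le k$, and that we are in case (b).

**Step 1 (divide out the common factor, so that $P$ and $Q$ become coprime).** Let $(P_0,Q_0)\ne0$ be an element of $N_{H_j}$ of the minimal degree $\mu$. Let $C=\gcd(P_0,Q_0)$, $P_0=CP$, $Q_0=CQ$, $\mu'=\mu-\deg C$, and $F=U^pP+V^pQ$. Then $P,Q$ are coprime forms of degree $\mu'\le\mu\le e<p$. By the uniqueness noted before (4), $F\ne0$. Moreover $H_j\mid CF$.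

We claim $C\mid H_j$. Let $B=\gcd(C,H_j)$. Then $H_j/B$ divides $(C/B)F$ and is coprime to $C/B$, so it divides $F$. Hence $H_j\mid BF$, that is, $(BP,BQ)\in N_{H_j}$. This nonzero pair has degree $\deg B+\mu'$, and minimality of $\mu=\deg C+\mu'$ gives $\deg B\ge\deg C$. As $B\mid C$, they agree up to a scalar, and $C\mid H_j$.

Put $H'=H_j/C$. From $H_j\mid CF$ we get $H'\mid F$, and $D_j=p-h_j+\mu$ becomes
$$D_j=p+\mu'-\deg H' . \tag{6}$$
So $D_j$ is small exactly when $H'$ fills almost all of $F$, whose degree is $p+\mu'$. Since $\deg H'\le\deg F$, this alone gives only $D_j\ge0$.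

**Step 2 (the subcase (b0): $\mu'=0$, where $F$ is a $p$-th power).** Now $P,Q$ are constants, not both zero, and $F=(PU+QV)^p$. So $H'$ is a power of a single linear form, and $H'\mid H_j$. Hence $\deg H'\le\max_s(a_s-j)_+$ and
$$D_j\ \ge\ p-\max_s(a_s-j)_+ . \tag{7}$$

**Step 3 (the subcase (b1): $\mu'\ge1$, where repeated factors of $F$ are rare).** In characteristic $p$ the factors $U^p,V^p$ are killed by differentiation, so $F=U^pP+V^pQ$ differentiates as if they were constants. A multiple factor of $F$ then forces a factor of the Jacobian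
$$J=P_UQ_V-P_VQ_U,$$
where subscripts are partial derivatives; $J$ is zero or a form of degree $2\mu'-2$. Let $r$ be the number of distinct linear forms, up to scalars, dividing $H'$. They are among the $\ell_s$ with $a_s\ge j+1$.

**Lemma 7.** In subcase (b1), $J\ne0$ and
$$\deg H'-r\ \le\ 2\mu'-2, \tag{8}$$
$$\deg H'\ \le\ \sum_{\ell_s\mid H'}(a_s-j)\ \le\ p+k-rj . \tag{9}$$

*Proof.* *First, $J\ne0$; this is what makes (8) meaningful.* We have $1\le\mu'\le e\le p-2$, so $\mu'\ne0$ in $\mathbb F_p$. Also $P\ne0$, since otherwise $\gcd(P,Q)=Q$ would be nonconstant. Suppose $J=0$. Substituting Euler's relations $\mu'P=UP_U+VP_V$ and $\mu'Q=UQ_U+VQ_V$ gives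
$$\mu'(PQ_V-QP_V)=UJ=0,\qquad \mu'(PQ_U-QP_U)=-VJ=0 .$$
So $P\mid QP_V$ and $P\mid QP_U$. As $\gcd(P,Q)=1$, $P$ divides $P_V$ and $P_U$. Comparing degrees, $P_U=P_V=0$, so $\mu'P=UP_U+VP_V=0$, a contradiction.

*Next, (8): multiple factors of $F$ divide $J$.* We have $F_U=U^pP_U+V^pQ_U$ and $F_V=U^pP_V+V^pQ_V$. Therefore
$$P_UF_V-P_VF_U=V^pJ,\qquad Q_VF_U-Q_UF_V=U^pJ .$$
If $\ell^b\mid F$ with $\ell$ linear and $b\ge1$, then $\ell^{b-1}$ divides $F_U$ and $F_V$, hence $U^pJ$ and $V^pJ$, hence $J$, because $U^p$ and $V^p$ are coprime. Apply this to each of the $r$ distinct linear forms in $H'$, with its exponent in $H'$. The product of the resulting powers has degree $\deg H'-r$ and divides the nonzero form $J$, of degree $2\mu'-2$.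

*Finally, (9): each distinct factor costs $j$.* Since $H'\mid H_j$, the exponent of $\ell_s$ in $H'$ is at most $a_s-j$. Summing over the $r$ forms involved and using $\sum a_s=p+k$ gives (9). $\square$

In the example $p=3$, $(P,Q)=(V,-U)$ we have $J=1$ and $\mu'=1$, and (8) reads $4-4\le0$. In (b0), by contrast, $F=\ell^p$ has a factor of multiplicity $p$ and $J=0$, which is why that subcase was treated separately.

The inequalities (8) and (9) work against each other: by (8) a large $H'$ needs many distinct lines, and by (9) many lines make $H'$ small.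

## $D_j\ge j+1$ for $j\ge1$

**Proposition 8.** Let $0\le k\le p-2$. Then $D_j\ge j+1$ for $1\le j\le k$, and $D_0\ge0$.

*Proof.* $D_0\ge0$ because it is a dimension. Let $1\le j\le k$; we go through the cases.

*Case (a).* We need $h_j\le p+k-2j$. If at least two of the $a_s$ are $\ge j$, then $h_j=\sum_{a_s\ge j}(a_s-j)\le\sum a_s-2j=p+k-2j$. Otherwise at most one term contributes, and $h_j\le\max_s(a_s-j)_+\le p-1-j\le p+k-2j$, the last step because $j\le k+1$.

*Case (c).* $D_j=p-1-k+j\ge j+1$, since $k\le p-2$.

*Case (b0).* By (7), $D_j\ge p-(p-1-j)=j+1$.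

*Case (b1).* Suppose $D_j\le j$. By (6), $\deg H'\ge p+\mu'-j$. Then (8) gives $r\ge\deg H'-2\mu'+2\ge p-j-\mu'+2$, that is,
$$r-1\ \ge\ t:=p-j-\mu'+1 .$$
And (9) gives $p+\mu'-j\le p+k-rj$, that is, $(r-1)j\le k-\mu'$. Hence $tj\le k-\mu'$. Substituting $\mu'=p-j+1-t$, we get $tj\le k-p+j-1+t$, or
$$(t-1)(j-1)\ \le\ k-p\ <\ 0 .$$
But $\mu'\le e=k-j$ gives $t\ge p-k+1\ge3$, so $t-1>0$ and $j<1$, a contradiction. $\square$

**Remark (Theorem 1 is within reach).** Let $k\le p-3$. If some $a_s\ge k+1$, the projection bound (2) gives $|X|\ge(k+2)p$. If all $a_s\le k$, then all $c_s=0$, and (5) with Proposition 8 gives $|X|\ge(k+2)p+T(p-k-2)-1\ge(k+2)p$, because $p-k-2\ge1$. With (1) this proves Theorem 1. For the sharper Theorem 2(ii) we must recover the unit lost when $D_0=0$.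

## Recovering the unit lost when $\prod\ell_s^{a_s}\in I$

**Proposition 9.** Let $0\le k\le p-3$ and all $a_s\le p-2$. Then $\sum_{j=0}^k\big(D_j-(j+1)\big)\ge0$.

*Proof.* **Step 1 (isolate the bad situation).** If $D_0\ge1$, every term is nonnegative by Proposition 8. Suppose $D_0=0$. Since $W_n$ is spanned by $G=\prod_s\ell_s^{a_s}$, this says $G\in I$. If $k=0$, then $G\in I_p$, so $G=\alpha U^p+\beta V^p=(\alpha U+\beta V)^p$ is the $p$-th power of one linear form, which contradicts $a_s<p$ by unique factorization. So $k\ge1$. The term $j=0$ equals $-1$, and the terms with $j\ge2$ are nonnegative. It suffices to prove $D_1\ge3$.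

**Step 2 (there are at least three lines).** As $\sum a_s\ge p>a_s$, we have $m\ge2$. If $m=2$, a change of coordinates in $GL_2(\mathbb F_p)$, which preserves $I$, turns $G$ into a scalar multiple of $U^{a_1}V^{a_2}$ with $a_1,a_2<p$. This is not in $I$. So $m\ge3$.

**Step 3 (check $D_1\ge3$ in each case, with $j=1$).**

*Case (a).* $h_1=\sum(a_s-1)=p+k-m$, so $D_1=p+k-h_1=m\ge3$.

*Case (c).* $D_1=p-k\ge3$.

*Case (b0).* By (7), $D_1\ge p-(p-3)=3$.

*Case (b1).* Suppose $D_1\le2$. By (6), $\deg H'\ge p+\mu'-2$. Then (8) gives $r\ge\deg H'-2\mu'+2\ge p-\mu'$. By (9), $p+\mu'-2\le p+k-r\le k+\mu'$, so $k\ge p-2$, a contradiction. $\square$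

## Proof of Theorem 2

**Part (i).** If $a_s=p-1$, then $B_s=L_s$, so $X$ is a union of cosets of $L_s$. The other $B_i$ inject into $\mathbb F_p^2/L_s\cong\mathbb F_p$, since $L_i\cap L_s=\{\mathbf 0\}$, and $\sum_{i\ne s}a_i=k+1$. By Cauchy–Davenport $X$ contains at least $\min(p,k+2)=k+2$ cosets, so $|X|\ge(k+2)p$.

**Part (ii).** Let $M=p-k-2\ge1$. By (5) and Proposition 9 it is enough to show that the bracket satisfies
$$T(M)-\sum_sT(c_s)\ \ge\ \max(1,M-1),$$
because $M-1=p-k-3$. Since $a_s\le p-2$, each $c_s\le M-1$. Let $q$ be the number of $s$ with $c_s\ge1$.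

If $q\le1$, then $\sum T(c_s)\le T(M-1)=T(M)-M$, and $M\ge\max(1,M-1)$.

If $q\ge2$, then summing $c_s=a_s-(k+1)$ over these $s$ gives $\sum c_s\le p+k-q(k+1)\le p+k-2(k+1)=M$; in particular $M\ge2$. Let $c_1$ be the largest of the $c_s$. The others have a positive sum, which is at most $M-c_1$, so $1\le c_1\le M-1$. From $T(x+y)=T(x)+T(y)+xy$ we see that $T$ is superadditive on nonnegative integers, so
$$\sum_sT(c_s)\le T(c_1)+T(M-c_1)=T(M)-c_1(M-c_1)\le T(M)-(M-1).$$
The last inequality is $(c_1-1)(M-1-c_1)\ge0$. Since $M\ge2$, we have $M-1=\max(1,M-1)$, and the claim holds.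

**Part (iii).** If $k=p-2$, then all $a_s\le p-1=k+1$, so all $c_s=0$, and $T(p-k-2)=T(0)=0$. By (5) and Proposition 8, $|X|\ge p\cdot p+(D_0-1)\ge p^2-1$. $\square$

By (1), this also completes the proof of Theorem 1.

## Equality, the gap, and the end of the range

*Proof of Theorem 3(b).* With (1), Theorem 2(ii) gives $\#\Sigma A\ge(k+2)p+\max(1,p-k-3)$, and $(k+2)p+(p-k-3)=(k+3)(p-1)$, so this is the stated bound. Let $k\le p-4$. Let $A$ consist of $p-2$ copies of $(1,0)$ and $k+2\le p-2$ copies of $(0,1)$. It is valid, $|A|=p+k$, and $\#\Sigma A=(p-1)(k+3)$. Since $p-k-3\ge1$, this is the maximum in the bound.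

*Proof of Theorem 3(a).* If no line contains $p-1$ points of $A$, then $\#\Sigma A>(k+2)p$ by (b), and the condition in (a) also fails. So let $L$ be any line with $|A\cap L|=p-1$. By Cauchy–Davenport $\Sigma(A\cap L)=L$. With $\pi:\mathbb F_p^2\to\mathbb F_p^2/L\cong\mathbb F_p$ we get
$$\#\Sigma A=p\cdot\#\Sigma\big(\pi(A\setminus L)\big),$$
and $\pi(A\setminus L)$ consists of $k+1\le p-2$ nonzero elements.

If they are all equal to $\bar d$ or $-\bar d$ for one $\bar d\neq0$, say $u$ and $v$ times with $u+v=k+1$, then the subset sums are the multiples $i\bar d$ with $-v\le i\le u$. These are exactly $k+2\le p-1$ distinct elements, and equality holds.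

Otherwise there are two of them, $x$ and $y$, with $x\ne\pm y$. Then $0,x,y,x+y$ are four distinct elements. Adding the two-element sets $\{0,z\}$ for the other $k-1$ elements $z$, Cauchy–Davenport gives at least $\min(p,4+(k-1))=k+3$ sums. So $\#\Sigma A\ge(k+3)p>(k+2)p$.

The first alternative says precisely that $A\setminus L\subset(d+L)\cup(-d+L)$ for some $d\notin L$. This proves both directions.

*Proof of Theorem 3(c).* The bound is Theorem 2(iii) with (1). For $p\ge3$, take $p-2$ copies of $(0,1)$ together with $(1,t_1),\dots,(1,t_p)$, where $(t_i)=(1,-1,0,\dots,0)$. Then $|A|=2p-2$. The line spanned by $(0,1)$ contains $p-2$ points. Any other line is $\{(x,cx)\}$ and contains those $(1,t_i)$ with $t_i=c$, at most $p-1$ of them because the $t_i$ are not all equal. So $A$ is valid. A subset sum with first coordinate $0$ uses none or all of the $p$ vectors $(1,t_i)$. As $\sum t_i=0$, its second coordinate lies in $\{0,\dots,p-2\}$ either way. Hence $(0,p-1)\notin\Sigma A$, and $\#\Sigma A=p^2-1<p^2=(k+2)p$ with $k=p-2$. For $p=3$ this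 is the four-line example from the start.

*Proof of Theorem 3(d).* A sub-multiset of a valid multiset is valid and has a smaller sumset, so we may assume $|A|=2p-1$. Remove one element $x\in A$ and let $Y=\Sigma(A\setminus\{x\})$, where one copy of $x$ is removed. By (c), $Y$ misses at most one point. If it misses $w$, then $w-x\ne w$ because $x\ne\mathbf 0$, so $w-x\in Y$ and $w\in Y+x\subset\Sigma A$. As $Y\subset\Sigma A$ too, $\Sigma A=\mathbb F_p^2$. $\square$
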